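\title{Quasidiagonality of amenable traces is not a homotopy invariant}

\begin{abstract}
We construct homotopy equivalent separable unital $C^*$-algebras $A$ and $B$ such that every amenable trace on $B$ is quasidiagonal, while $A$ has an amenable tracial state that is not quasidiagonal. The algebra $A$ is the mapping cylinder of a quotient map $B\to E$, where $E$ has an amenable tracial state but no nonzero quasidiagonal trace. The algebra $E$ is generated by a shift along a chain of blocks that carry inequivalent irreducible representations of the property~(T) group $SL_3(\mathbb Z)\times SL_3(\mathbb Z)$. The chain can be cut at small cost in the normalized Hilbert--Schmidt norm, but not in the operator norm.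
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{trace} on a $C^*$-algebra $A$ is a positive contractive linear functional $\tau$ with $\tau(ab)=\tau(ba)$ for all $a,b\in A$. If $A$ is unital, then $\|\tau\|=\tau(1)$, and $\tau$ is a \emph{tracial state} if $\tau(1)=1$. On the matrix algebra $M_k$ we write $\operatorname{tr}_k$, or $\operatorname{tr}$, for the normalized trace and $\|x\|_2=\operatorname{tr}_k(x^*x)^{1/2}$. A linear map $\varphi:A\to M_k$ is \emph{completely positive} if $\varphi\otimes\operatorname{id}_{M_m}$ is positive for every $m$; we abbreviate ``completely positive contractive'' to c.p.c.\ and ``unital completely positive'' to u.c.p.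

A trace $\tau$ on $A$ is \emph{amenable} if there are c.p.c.\ maps $\varphi_n:A\to M_{k(n)}$ such that, for all $a,b\in A$,
\[
\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|_2\to0
\qquad\text{and}\qquad
\operatorname{tr}_{k(n)}(\varphi_n(a))\to\tau(a).
\]
It is \emph{quasidiagonal} if the same holds with the operator norm in place of $\|\cdot\|_2$. Both conditions say that $\tau$ is a limit of matrix traces along maps that become multiplicative. They differ in how the defect is measured. A contraction $x\in M_k$ of rank $m$ has $\|x\|_2\le\sqrt{m/k}$, so amenability tolerates a defect of size one on a subspace of small relative dimension, and quasidiagonality does not. Since $\|x\|_2\le\|x\|$, every quasidiagonal trace is amenable. We are interested in the algebras for which the converse holds, that is, for which \emph{all amenable traces are quasidiagonal}. Separable commutative algebras $C_0(\Omega)$ are the simplest examples: a trace is a measure of mass at most one, it is a weak$^*$ limit of a sequence of finitely supported measures with rational weights, and each of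 these is $\operatorname{tr}\circ\Pi$ for a $^*$-homomorphism $\Pi$ into diagonal matrices.

Two $^*$-homomorphisms $h_0,h_1:A\to A'$ are \emph{homotopic} if they are joined by $^*$-homomorphisms $h_s$, $s\in[0,1]$, with $s\mapsto h_s(a)$ norm continuous for each $a$. The algebra $A$ is \emph{homotopy dominated} by $B$ if there are $^*$-homomorphisms $\phi:A\to B$ and $\psi:B\to A$ with $\psi\circ\phi$ homotopic to $\operatorname{id}_A$; if in addition $\phi\circ\psi$ is homotopic to $\operatorname{id}_B$, then $A$ and $B$ are \emph{homotopy equivalent}.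

Suppose that $A$ is separable and homotopy dominated by $B$, and that all amenable traces on $B$ are quasidiagonal. What does this give for an amenable trace $\tau$ on $A$? Composing the approximating maps with a $^*$-homomorphism shows that amenable and quasidiagonal traces pull back along $^*$-homomorphisms. So $\tau\circ\psi$ is amenable, hence quasidiagonal, and so $\tau\circ\psi\circ\phi$ is quasidiagonal. A homotopy $(h_s)$ from $\psi\circ\phi$ to $\operatorname{id}_A$ gives a pointwise continuous path $\tau\circ h_s$ of amenable traces from this quasidiagonal trace to $\tau$. A diagonal argument over a dense sequence in $A$ shows that a pointwise limit of quasidiagonal traces is quasidiagonal, so the set of $s$ for which $\tau\circ h_s$ is quasidiagonal is closed and contains $0$. One may hope that it is all of $[0,1]$, and under additional hypotheses this is known: if $A$ is separable and exact, has a faithful amenable trace and is homotopy dominated by a $C^*$-algebra $B$ on which all amenable traces are quasidiagonal, then all amenable traces on $A$ are quasidiagonal.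 In particular the property is invariant under homotopy within the class of separable exact $C^*$-algebras with a faithful amenable trace. The following question is taken from \cite{Neagu}.

\begin{quote}
\emph{If $A$ and $B$ are homotopy equivalent separable $C^*$-algebras, must it be true that all amenable traces on $A$ are quasidiagonal if and only if all amenable traces on $B$ are quasidiagonal?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:main}
There are separable unital $C^*$-algebras $B$ and $E$ and a surjective unital $^*$-homomorphism $\theta:B\to E$ with the following properties.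
\begin{enumerate}
\item[(1)] Every amenable trace on $B$ is quasidiagonal; in fact, it is a pointwise limit of functionals $\operatorname{tr}_{k(n)}\circ\Pi_n$ with $^*$-homomorphisms $\Pi_n:B\to M_{k(n)}$.
\item[(2)] $E$ has an amenable tracial state $\tau_E$, but no nonzero quasidiagonal trace.
\item[(3)] On the mapping cylinder
\[
A=\{(f,b)\in C([0,1],E)\oplus B:\ f(0)=\theta(b)\},
\]
the tracial state $\tau_A(f,b)=\tau_E(f(1))$ is amenable and not quasidiagonal.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
The algebras $A$ and $B$ of Theorem~\ref{thm:main} are separable, unital and homotopy equivalent. Hence the property that all amenable traces are quasidiagonal is not invariant under homotopy equivalence of separable $C^*$-algebras, and it does not pass from a separable $C^*$-algebra to a separable $C^*$-algebra that it homotopy dominates.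
\end{corollary}

\begin{proof}
The algebra $A$ is a unital subalgebra of the separable algebra $C([0,1],E)\oplus B$. Define
\[
\iota:B\to A,\quad \iota(b)=(\operatorname{const}_{\theta(b)},b),\qquad\qquad \operatorname{pr}:A\to B,\quad \operatorname{pr}(f,b)=b .
\]
Then $\operatorname{pr}\circ\iota=\operatorname{id}_B$. For $s\in[0,1]$ put $h_s(f,b)=(f(s\,\cdot),b)$. This pair lies in $A$ because $f(s\cdot0)=f(0)=\theta(b)$, so $h_s$ is an endomorphism of $A$; the map $s\mapsto h_s(f,b)$ is norm continuous because $f$ is uniformly continuous; and $h_0=\iota\circ\operatorname{pr}$, $h_1=\operatorname{id}_A$. Now compare parts (1) and (3) of Theorem~\ref{thm:main}.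
\end{proof}

Section~\ref{sec:proj} translates both kinds of traces into statements about finite-rank projections that almost commute with a representation. Section~\ref{sec:shift} shows the mechanism of the example on the unilateral shift and explains what has to be added to it. Sections~\ref{sec:T} and~\ref{sec:alg} contain the group theory and the construction of $B$ and $E$. Parts (2) and (3) of the theorem are proved in Sections~\ref{sec:rigid} and~\ref{sec:nonqd}, and part (1) in Section~\ref{sec:B}.

\section{Traces and almost invariant projections}\label{sec:proj}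

We write $\operatorname{Tr}$ for the unnormalized trace, $\|x\|_{\mathrm{HS}}=\operatorname{Tr}(x^*x)^{1/2}$ for the Hilbert--Schmidt norm, $\|x\|_{\mathrm{Tr}}=\operatorname{Tr}|x|$ for the trace norm, and $\mathrm{HS}(L,L')$ for the Hilbert space of Hilbert--Schmidt operators from $L$ to $L'$, with $\mathrm{HS}(L)=\mathrm{HS}(L,L)$. Both norms satisfy $\|axb\|_\bullet\le\|a\|\,\|x\|_\bullet\|b\|$, and
\[
|\operatorname{Tr}x|\le\|x\|_{\mathrm{Tr}},\qquad \|xy\|_{\mathrm{Tr}}\le\|x\|_{\mathrm{HS}}\|y\|_{\mathrm{HS}},\qquad \|x\|\le\|x\|_{\mathrm{HS}}\le\sqrt{\operatorname{rank}x}\,\|x\|.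
\]
A projection of rank $k$ has Hilbert--Schmidt norm $\sqrt k$, and $\|x\|_2=k^{-1/2}\|x\|_{\mathrm{HS}}$ on $M_k$. For a projection $P$ and an operator $a$, the commutator $[P,a]=Pa(1-P)-(1-P)aP$ consists of the two off-diagonal corners of $a$, so
\begin{equation}\label{eq:corners}
\begin{aligned}
\|[P,a]\|&=\max\bigl(\|Pa(1-P)\|,\|(1-P)aP\|\bigr),\\
\|[P,a]\|_{\mathrm{HS}}^2&=\|Pa(1-P)\|_{\mathrm{HS}}^2+\|(1-P)aP\|_{\mathrm{HS}}^2 .
\end{aligned}
\end{equation}
To round an almost projection to a projection we use $\chi=\chi_{[1/2,1]}$ and the inequality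
\begin{equation}\label{eq:round}
|\chi(t)-t|\le2(t-t^2)\qquad(0\le t\le1),
\end{equation}
which reads $t\le2t(1-t)$ for $t<\frac12$ and $1-t\le2t(1-t)$ for $t\ge\frac12$. For positive numbers $k_n$, the expression $\alpha_n=o(k_n)$ means $\alpha_n/k_n\to0$ as $n\to\infty$.

On a unital algebra the approximating maps can be made unital.

\begin{lemma}\label{lem:unital}
Let $D$ be a unital $C^*$-algebra and $\tau\ne0$ an amenable (respectively quasidiagonal) trace on $D$. Then there are u.c.p.\ maps $\psi_n:D\to M_{k'(n)}$ that are approximately multiplicative in $\|\cdot\|_2$ (respectively in norm) with $\operatorname{tr}\circ\psi_n\to\tau/\tau(1)$ pointwise.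
\end{lemma}

\begin{proof}
Let $\varphi_n:D\to M_{k(n)}$ be as in the definition and let $\|\cdot\|_*$ be the relevant norm; we drop $n$. Put $y=\varphi(1)$, so $0\le y\le1$ and $\|y-y^2\|_*=\|\varphi(1\cdot1)-\varphi(1)\varphi(1)\|_*\to0$. Let $f=\chi(y)$ and $w=\beta(y)$ with $\beta(t)=t^{-1/2}\chi(t)$. Then $\|w\|\le\sqrt2$, and $\psi=w\varphi(\cdot)w$ is a completely positive map into $fM_kf$ with $\psi(1)=wyw=f$.

By \eqref{eq:round}, $\|f-y\|_*\le2\|y-y^2\|_*$. For $t\in[\frac12,1]$ we have $0\le t^{-1/2}-1\le t^{-1}-1\le2(1-t)\le4(t-t^2)$, so $\|w-f\|_*\le4\|y-y^2\|_*$. Hence $\|w-y\|_*\to0$. For $a\in D$,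
\[
\psi(a)-\varphi(a)=(w-y)\varphi(a)w+y\varphi(a)(w-y)+\bigl(y\varphi(a)-\varphi(a)\bigr)y+\bigl(\varphi(a)y-\varphi(a)\bigr),
\]
and the last two terms tend to $0$ by approximate multiplicativity for the pairs $(1,a)$ and $(a,1)$. So $\|\psi(a)-\varphi(a)\|_*\to0$. As all these maps are contractive, $\|\psi(ab)-\psi(a)\psi(b)\|_*\to0$ and $\operatorname{tr}_k\psi(a)\to\tau(a)$. In particular $\operatorname{tr}_k(f)\to\tau(1)>0$. Identify $fM_kf$ with $M_{k'}$. Its normalized trace is $\operatorname{tr}_k/\operatorname{tr}_k(f)$, so $2$-norms change by the bounded factor $\operatorname{tr}_k(f)^{-1/2}$, operator norms do not change, and $\operatorname{tr}_{k'}\psi(a)\to\tau(a)/\tau(1)$.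
\end{proof}

Stinespring's theorem states that a u.c.p.\ map $\psi:D\to M_k$ has the form $\psi=V^*\rho(\cdot)V$ for a unital representation $\rho$ of $D$ on a Hilbert space $L$ and an isometry $V:\mathbb C^k\to L$. The defect of multiplicativity of $\psi$ is then a commutator with the projection $VV^*$.

\begin{proposition}\label{prop:proj}
Let $D$ be a unital $C^*$-algebra. Consider unital representations $\rho_n$ of $D$ on Hilbert spaces $L_n$, projections $P_n$ on $L_n$ of finite rank $k_n\ge1$, and for $a\in D$ the conditions
\[
\text{\rm(HS)}\quad\|[P_n,\rho_n(a)]\|_{\mathrm{HS}}=o(\sqrt{k_n}),\qquad\qquad\text{\rm(N)}\quad\|[P_n,\rho_n(a)]\|\to0 .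
\]
\begin{enumerate}
\item[(a)] If $\tau\neq0$ is an amenable (respectively quasidiagonal) trace on $D$, then there are such $\rho_n,P_n$ with {\rm(HS)} (respectively {\rm(N)}) and $\operatorname{Tr}(P_n\rho_n(a))/k_n\to\tau(a)/\tau(1)$ for all $a\in D$.
\item[(b)] If {\rm(HS)} (respectively {\rm(N)}) holds for all $a$ in a set that generates $D$ as a unital $C^*$-algebra, and $\tau(a)=\lim_n\operatorname{Tr}(P_n\rho_n(a))/k_n$ exists for all $a\in D$, then $\tau$ is an amenable (respectively quasidiagonal) tracial state.
\end{enumerate}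
\end{proposition}

\begin{proof}
(a) Take $\psi_n$ from Lemma~\ref{lem:unital}, write $\psi_n=V_n^*\rho_n(\cdot)V_n$, put $P_n=V_nV_n^*$ and drop $n$. Then $\operatorname{Tr}(P\rho(a))=k\operatorname{tr}_k\psi(a)$. Let $\Delta_a=\psi(a^*a)-\psi(a)^*\psi(a)=V^*\rho(a)^*(1-P)\rho(a)V$. Then
\[
\|(1-P)\rho(a)P\|^2=\|\Delta_a\|,\qquad\|(1-P)\rho(a)P\|_{\mathrm{HS}}^2=k\operatorname{tr}_k(\Delta_a)\le k\|\Delta_a\|_2 .
\]
The other corner is $P\rho(a)(1-P)=\bigl((1-P)\rho(a^*)P\bigr)^*$, which is controlled in the same way by $\Delta_{a^*}$. Now use \eqref{eq:corners}.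

(b) The set of $a$ satisfying the commutator condition is a unital $^*$-subalgebra, because $[P,ab]=[P,a]b+a[P,b]$ and $[P,a^*]=-[P,a]^*$. It is norm closed, because $\|[P,\rho(a)]\|_{\mathrm{HS}}\le2\|a\|\sqrt k$ and $\|[P,\rho(a)]\|\le2\|a\|$. So it is all of $D$. The maps $\varphi(a)=P\rho(a)P$ into $B(PL)\cong M_k$ are u.c.p., and $\varphi(ab)-\varphi(a)\varphi(b)=P\rho(a)\cdot(1-P)\rho(b)P$ tends to $0$ in the relevant norm by \eqref{eq:corners}. The limit $\tau$ of the states $\operatorname{tr}\circ\varphi$ is a state, and it is tracial since $\operatorname{tr}\varphi(ab)$ and $\operatorname{tr}\varphi(ba)$ both differ from $\operatorname{tr}(\varphi(a)\varphi(b))$ by $o(1)$.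
\end{proof}

In part (a) we have no control over the representations $\rho_n$. To show that a trace is not quasidiagonal we therefore have to exclude almost commuting projections in \emph{every} representation of the algebra.

\section{The model: cutting a shift}\label{sec:shift}

Let $S$ be the unilateral shift $Se_j=e_{j+1}$ on $\ell^2=\ell^2(\{0,1,2,\dots\})$, let $\mathcal M$ be a Hilbert space, and think of $\ell^2\otimes\mathcal M$ as a chain of blocks $e_j\otimes\mathcal M$. Call a projection $P$ \emph{block diagonal} if $P(e_j\otimes\zeta)=e_j\otimes q_j\zeta$ for projections $q_j$ on $\mathcal M$. For such $P$,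
\[
[P,S\otimes1](e_j\otimes\zeta)=e_{j+1}\otimes(q_{j+1}-q_j)\zeta,
\]
and therefore
\[
\|[P,S\otimes1]\|=\sup_j\|q_{j+1}-q_j\|,\qquad\|[P,S\otimes1]\|_{\mathrm{HS}}^2=\sum_j\|q_{j+1}-q_j\|_{\mathrm{HS}}^2 .
\]

\begin{example}[the chain can be cut in $\|\cdot\|_2$]\label{ex:cut}
Take $\mathcal M=\mathbb C$ and let $P_N$ be the projection onto the span of $e_0,\dots,e_{N-1}$. Then $\|[P_N,S]\|_{\mathrm{HS}}^2=1=o(N)$. The span of the monomials $S^mS^{*n}$ is dense in $C^*(S)$, because $S^*S=1$, and $\operatorname{Tr}(P_NS^mS^{*n})/N\to\delta_{mn}$. By Proposition~\ref{prop:proj}(b) there is an amenable tracial state $\tau$ on $C^*(S)$ with $\tau(S^mS^{*n})=\delta_{mn}$.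
\end{example}

\begin{example}[the chain cannot be cut in norm]\label{ex:nocut}
Let $P\neq0$ be block diagonal with $\|[P,S\otimes1]\|<1$. If $\zeta\in q_j\mathcal M$ and $q_{j+1}\zeta=0$, then $\|(q_{j+1}-q_j)\zeta\|=\|\zeta\|$, which forces $\zeta=0$. So $\operatorname{rank}q_{j+1}\ge\operatorname{rank}q_j$. Once some $q_{j_0}$ is nonzero, all later $q_j$ are nonzero, and $P$ has infinite rank.
\end{example}

These two examples are the whole mechanism: a cut costs one block out of many in the normalized Hilbert--Schmidt norm, and it costs $1$ in the operator norm. The shift alone is not a counterexample, however, since an almost commuting projection need not be block diagonal.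

\begin{example}[closing the chain up]\label{ex:loop}
Fix $N\ge1$, let $t_k=k\pi/(2N)$ and $\xi_k=\cos(t_k)\,e_{N+k}+\sin(t_k)\,e_k$ for $0\le k\le N$. Then $\xi_0=\xi_N=e_N$, the vectors $\xi_0,\dots,\xi_{N-1}$ are orthonormal, and the vectors $S\xi_k-\xi_{k+1}$, $0\le k<N$, have norm at most $\pi/(2N)$ and disjoint supports $\{k+1,N+k+1\}$. Let $V:\mathbb C^N\to\ell^2$ send the $k$th basis vector to $\xi_k$, let $Z$ be the cyclic shift on $\mathbb C^N$, and put $P=VV^*$ and $R=SV-VZ$. Then $\|R\|\le\pi/(2N)$, $(1-P)SV=(1-P)R$, and from $VZ^*=S^*V+S^*RZ^*$ we get $(1-P)S^*V=-(1-P)S^*RZ^*$. By \eqref{eq:corners}, $\|[P,S]\|\le\pi/(2N)$. The compressions $a\mapsto V^*aV$ are approximately multiplicative in norm, $\|V^*SV-Z\|\to0$, and $\operatorname{tr}Z^{m-n}=\delta_{mn}$ for $N>|m-n|$. So these projections produce the same trace $\tau$ as in Example~\ref{ex:cut}, and $\tau$ is quasidiagonal.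
\end{example}

The projection in Example~\ref{ex:loop} mixes the block $k$ with the distant block $N+k$. The algebra $C^*(S)$ does contain the block projections, but condition (N) is pointwise, so at each stage it controls only finitely many of them. Three things have to be arranged.

\begin{itemize}
\item \emph{Finitely many operators must recognize all blocks uniformly.} We let the blocks $H_j$ carry pairwise inequivalent irreducible representations $\sigma_j$ of a group $G$ with property~(T) and adjoin the group to the shift. A projection that almost commutes with a fixed finite subset of $G$ is then close to an operator that commutes with $G$, and such an operator is block diagonal. This gives $E$. The blocks have growing dimensions $d_j$, so we need $d_{j+1}/d_j$ bounded for the analogue of Example~\ref{ex:nocut}, and long stretches of almost constant dimension for the analogue of Example~\ref{ex:cut}.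
\item \emph{All representations must be handled.} Property~(T) provides projections in the group $C^*$-algebra that detect each finite-dimensional irreducible representation of $G$. They show that in every representation of $E$ the finite-dimensional part of the $G$-action lives on a multiple of the chain.
\item \emph{The algebra $B$ must absorb all amenable traces.} An amenable trace sees finite pieces of the chain. We build $B$ so that it has finite-dimensional representations that have almost the same traces as these pieces but contain no $\sigma_j$. For this we take $G=\Gamma\times\Gamma$ and exchange the representation of the second factor.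
\end{itemize}

\section{Property (T) and a family of representations}\label{sec:T}

All group representations are unitary. We use Schur's lemma in the following forms. Let $\sigma$ be an irreducible representation of a group $G$ on a finite-dimensional space $H_\sigma$. Then $\sigma(G)$ spans $B(H_\sigma)$. An operator on $H_\sigma\otimes\mathcal M$ that commutes with $\sigma(G)\otimes1$ has the form $1\otimes c$. An intertwiner $H_\sigma\to H_\sigma\otimes\mathcal M$ has the form $w\mapsto w\otimes\zeta$ with $\zeta\in\mathcal M$. A nonzero intertwiner $T$ from $\sigma$ to a representation $U$ is a multiple of an isometry, since $T^*T$ is a scalar, so $U$ contains $\sigma$. The \emph{$\sigma$-isotypic subspace} of $U$ is the closed span of all subrepresentations equivalent to $\sigma$; on it $U$ is equivalent to $\sigma\otimes1_{\mathcal M}$ for some $\mathcal M$, and its orthogonal complement contains no copy of $\sigma$. The full group $C^*$-algebra $C^*(G)$ is the completion of $\mathbb CG$ in the norm $\sup_U\|U(\cdot)\|$; every homomorphism from $G$ to the unitary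 group of a unital $C^*$-algebra extends to $C^*(G)$.

For a representation $U$ of $G$ and a vector $\xi$ let $\xi_{\mathrm{inv}}$ be the orthogonal projection of $\xi$ onto the subspace of invariant vectors.

\subsection*{The Kazhdan inequality}
A discrete group $\Gamma$ has \emph{property~{\rm(T)}} if there are a finite subset $F_0$, which we may take symmetric, and $\varepsilon>0$ such that $\max_{g\in F_0}\|U(g)\xi-\xi\|\ge\varepsilon\|\xi\|$ for every representation $U$ without nonzero invariant vectors and every vector $\xi$. By Kazhdan's theorem, $SL_3(\mathbb Z)$ has property~(T). From now on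
\[
\Gamma=SL_3(\mathbb Z),\qquad G=\Gamma\times\Gamma,
\]
and elements of $G$ are written $g=(g_1,g_2)$.

\begin{lemma}\label{lem:K}
There are a finite symmetric set $F\subset G$ and a constant $C\ge1$ such that for every representation $U$ of $G$ and every vector $\xi$,
\begin{equation}\label{eq:K}
\|\xi-\xi_{\mathrm{inv}}\|\le C\max_{g\in F}\|U(g)\xi-\xi\|.
\end{equation}
Moreover, $\xi_{\mathrm{inv}}$ lies in the closed convex hull of the orbit $\{U(g)\xi:g\in G\}$.
\end{lemma}

\begin{proof}
Let $F=(F_0\times\{1\})\cup(\{1\}\times F_0)$, $C=\max(1,2/\varepsilon)$ and $\mu=\max_{g\in F}\|U(g)\xi-\xi\|$. Let $\mathcal E_1,\mathcal E_2$ be the projections onto the vectors fixed by $\Gamma\times\{1\}$ and by $\{1\}\times\Gamma$. The vector $\xi-\mathcal E_1\xi$ lies in a subrepresentation of $\Gamma\times\{1\}$ without nonzero invariant vectors and is moved by $g\in F_0\times\{1\}$ exactly as $\xi$ is, so $\|\xi-\mathcal E_1\xi\|\le\mu/\varepsilon$; the same argument gives $\|\xi-\mathcal E_2\xi\|\le\mu/\varepsilon$. The two factors commute, so the range of $\mathcal E_1$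 is $G$-invariant, $\mathcal E_1$ commutes with $\mathcal E_2$, and $\xi_{\mathrm{inv}}=\mathcal E_1\mathcal E_2\xi$. Hence $\|\xi-\xi_{\mathrm{inv}}\|\le\|\xi-\mathcal E_1\xi\|+\|\mathcal E_1(\xi-\mathcal E_2\xi)\|\le2\mu/\varepsilon$.

The closed convex hull of the orbit is $G$-invariant and has a unique element $\eta$ of minimal norm, so $\eta$ is invariant. The map $\zeta\mapsto\zeta_{\mathrm{inv}}$ is linear, continuous and constant on the orbit, hence constant on the hull. So $\eta=\eta_{\mathrm{inv}}=\xi_{\mathrm{inv}}$.
\end{proof}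

We fix $F$ and $C$. Inequality \eqref{eq:K} will be applied to Hilbert spaces of Hilbert--Schmidt operators, where invariant vectors are intertwiners.

\subsection*{Isotypic projections}
The next lemma says that a finite-dimensional irreducible representation of $G$ is detected by a single element of $C^*(G)$, simultaneously in all representations.

\begin{lemma}\label{lem:iso}
For every finite-dimensional irreducible representation $\sigma$ of $G$ there is $z_\sigma\in C^*(G)$ such that, for every representation $U$ of $G$, the operator $U(z_\sigma)$ is the projection onto the $\sigma$-isotypic subspace of $U$.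
\end{lemma}

\begin{proof}
We start with the trivial representation. Let $a=\frac1{2|F|}\sum_{g\in F}(1+g)\in C^*(G)$. Since $F$ is symmetric, $\frac1{|F|}\sum_{g\in F}g$ is a self-adjoint contraction, so $0\le a\le1$. In a representation $U$, the operator $U(a)$ is the identity on invariant vectors, and for $\xi$ orthogonal to them \eqref{eq:K} gives
\[
\langle(1-U(a))\xi,\xi\rangle=\frac1{2|F|}\sum_{g\in F}\operatorname{Re}\langle\xi-U(g)\xi,\xi\rangle=\frac1{4|F|}\sum_{g\in F}\|U(g)\xi-\xi\|^2\ge\frac{\|\xi\|^2}{4|F|C^2}.
\]
So $U(a)^n$ converges to the projection onto the invariant vectors at a geometric rate that does not depend on $U$. Hence $a^n$ converges in norm to an element $z\in C^*(G)$, and $U(z)$ is the projection onto the invariant vectors for every $U$.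

Now let $d=\dim\sigma$, let $\bar\sigma$ be the conjugate representation on $\overline{H_\sigma}$, and let $z'\in C^*(G)\otimes B(\overline{H_\sigma})\cong M_d(C^*(G))$ be the image of $z$ under the homomorphism $g\mapsto g\otimes\bar\sigma(g)$. Put $z_\sigma=d\cdot(\operatorname{id}\otimes\operatorname{Tr})(z')$, where $\operatorname{id}\otimes\operatorname{Tr}$ is the sum of the diagonal entries. For a representation $U$ on $L$, the operator $(U\otimes\operatorname{id})(z')$ is the projection onto the invariant vectors of $U\otimes\bar\sigma$. Under the identification $L\otimes\overline{H_\sigma}=\mathrm{HS}(H_\sigma,L)$ these are the intertwiners from $\sigma$ to $U$. Write $U=(\sigma\otimes1_{\mathcal M})\oplus U'$ with $U'$ not containing $\sigma$. There is no nonzero intertwiner into $U'$, and the intertwiners $w\mapsto w\otimes\zeta$ into $H_\sigma\otimes\mathcal M$ correspond to the subspace $\omega\otimes\mathcal M$, where $\omega=d^{-1/2}\sum_kw_k\otimes\overline{w_k}$ for an orthonormal basis $(w_k)$ of $H_\sigma$. Since $(\operatorname{id}\otimes\operatorname{Tr})(|\omega\rangle\langle\omega|)=d^{-1}\sum_k|w_k\rangle\langle w_k|=d^{-1}1$,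 the operator $U(z_\sigma)$ is the projection onto $H_\sigma\otimes\mathcal M$.
\end{proof}

\subsection*{Representations from projective planes}
We need irreducible representations of $\Gamma$ whose dimensions grow slowly and whose normalized characters tend to $0$ away from the identity. For a prime $p$, the group $\Gamma$ acts on the $p^2+p+1$ points of the projective plane $\mathbb P^2(\mathbb F_p)$ by reduction modulo $p$. Let $\lambda_p$ be the resulting representation on the space $V_p$ of functions $\mathbb P^2(\mathbb F_p)\to\mathbb C$ with sum $0$.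

\begin{lemma}\label{lem:reps}
The representations $\lambda_p$ are irreducible of dimension $p^2+p$, hence pairwise inequivalent. For every $\gamma\in\Gamma\setminus\{1\}$ we have $|\operatorname{tr}\lambda_p(\gamma)|\le1/p$ for all large $p$.
\end{lemma}

\begin{proof}
The reduction $SL_3(\mathbb Z)\to SL_3(\mathbb F_p)$ is onto, because $SL_3(\mathbb F_p)$ is generated by elementary matrices. The action is $2$-transitive: given two pairs of distinct points, choose representing vectors, complete them to bases, and rescale the third vector of the second basis so that the matrix carrying one basis to the other has determinant $1$. The commutant of a permutation representation has dimension equal to the number of orbits on ordered pairs, here $2$. Since $\ell^2(\mathbb P^2(\mathbb F_p))=\mathbb C1\oplus V_p$, the representation on $V_p$ is irreducible.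

Let $\gamma\neq1$. A scalar matrix in $SL_3(\mathbb Z)$ is the identity, since an integer with cube $1$ is $1$. So $\gamma$ has a nonzero off-diagonal entry or two different diagonal entries, and it is not scalar modulo $p$ for large $p$. The fixed points of a non-scalar matrix on $\mathbb P^2(\mathbb F_p)$ are the lines in its eigenspaces. These have dimension at most $2$ and total dimension at most $3$, so there are at most $(p+1)+1$ fixed points if some eigenspace is a plane and at most $3\le p+2$ otherwise. The trace of $\lambda_p(\gamma)$ is the number of fixed points minus $1$, so it lies in $[-1,p+1]$, and $(p+1)/(p^2+p)=1/p$.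
\end{proof}

\section{The algebras $B$ and $E$}\label{sec:alg}

\subsection*{The chain}
Let $p_0<p_1<\cdots$ be all primes. Put
\[
X_j=V_{p_j},\ \ \pi_j=\lambda_{p_j}\ \ (j\ge0);\qquad Y_i=V_{p_{2i}},\ \ \kappa_i=\lambda_{p_{2i}},\ \ Y'_i=V_{p_{2i+1}},\ \ \kappa'_i=\lambda_{p_{2i+1}}\ \ (i\ge1).
\]
The $\pi_j$ will label the blocks. The $\kappa_i$ act on the second factor of $G$, and the $\kappa'_i$, which are inequivalent to all $\kappa_l$, are held in reserve as their substitutes. Bertrand's postulate $p_{k+1}<2p_k$ gives
\begin{equation}\label{eq:bertrand}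
\dim X_j\le\dim X_{j+1}\le4\dim X_j,\qquad\dim Y_i\le\dim Y_{i+1}\le16\dim Y_i .
\end{equation}

\begin{lemma}\label{lem:windows}
There are integers $\ell_0=-1<\ell_1<\ell_2<\cdots$ with $\ell_i\ge\ell_{i-1}+i$ and $\dim X_{\ell_i}\le2\dim X_{\ell_i-i+1}$ for all $i\ge1$.
\end{lemma}

\begin{proof}
Suppose $\ell_{i-1}$ is chosen and no $\ell_i$ exists. Then $i\ge2$ and $\dim X_{j+i-1}>2\dim X_j$ for all $j\ge j_0:=\ell_{i-1}+1$. Hence $2p_j^2\ge\dim X_j\ge2^m$ for $j\ge j_0+m(i-1)$, and so $\sum_{j\ge j_0}1/p_j\le(i-1)\sum_{m\ge0}2^{-(m-1)/2}<\infty$. This contradicts the divergence of the sum of the reciprocals of the primes.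
\end{proof}

The \emph{windows} $W_i=\{\ell_{i-1}+1,\dots,\ell_i\}$, $i\ge1$, partition $\{0,1,2,\dots\}$; let $i(j)=i$ for $j\in W_i$. The last $i$ indices of $W_i$ form the \emph{plateau} $\Lambda_i=\{\ell_i-i+1,\dots,\ell_i\}\subset W_i$. Define
\[
H_j=X_j\otimes Y_{i(j)},\qquad\sigma_j(g)=\pi_j(g_1)\otimes\kappa_{i(j)}(g_2),\qquad d_j=\dim H_j,
\]
and $H=\bigoplus_{j\ge0}H_j$, $\sigma=\bigoplus_j\sigma_j$. Each $\sigma_j$ is irreducible, since $\sigma_j(G)$ spans $B(X_j)\otimes B(Y_{i(j)})$. The $\sigma_j$ are pairwise inequivalent, since the restriction of $\sigma_j$ to the first factor is a multiple of $\pi_j$. As $i(j+1)\in\{i(j),i(j)+1\}$, \eqref{eq:bertrand} and Lemma~\ref{lem:windows} give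
\begin{equation}\label{eq:dims}
d_j\le d_{j+1}\le64\,d_j\quad(j\ge0),\qquad\qquad d_{\ell_i}\le2d_j\quad(j\in\Lambda_i).
\end{equation}
Choose isometries $s_j:H_j\to H_{j+1}$ as follows. If $j,j+1\in W_i$, then $s_j=s_j^0\otimes1_{Y_i}$ with an isometry $s_j^0:X_j\to X_{j+1}$; if $j=\ell_i$, then $s_j$ is arbitrary. Let $S=\bigoplus_js_j$, an isometry on $H$ that maps $H_j$ into $H_{j+1}$. See Figure~\ref{fig:chain}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.75cm,y=1cm]
\node (a) at (0,0) {$H_{\ell_{i-1}}$};
\node (b) at (1.1,0) {$H_{\ell_{i-1}+1}$};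
\node (c) at (2.1,0) {$\cdots$};
\node (d) at (3.1,0) {$H_{\ell_i-i+1}$};
\node (e) at (4.1,0) {$\cdots$};
\node (f) at (4.9,0) {$H_{\ell_i}$};
\node (g) at (5.9,0) {$H_{\ell_i+1}$};
\draw[->,dashed] (a)--(b);
\draw[->] (b)--(c);
\draw[->] (c)--(d);
\draw[->] (d)--(e);
\draw[->] (e)--(f);
\draw[->,dashed] (f)--(g);
\draw (0.65,-0.35)--(0.65,-0.55)--(5.15,-0.55)--(5.15,-0.35);
\node at (2.9,-0.9) {window $W_i$: $H_j=X_j\otimes Y_i$};
\draw (2.65,0.35)--(2.65,0.55)--(5.15,0.55)--(5.15,0.35);
\node at (3.9,0.9) {plateau $\Lambda_i$: $d_{\ell_i}\le2d_j$};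
\end{tikzpicture}
\caption{The chain of blocks near the $i$th window. Inside the window all blocks share the tensor factor $Y_i$, and the shift (solid arrows) acts as the identity on it. Between windows (dashed arrows) the factor changes and the shift is an arbitrary isometry. On the last $i$ blocks of the window the dimensions agree up to a factor $2$.}
\label{fig:chain}
\end{figure}

\subsection*{The algebras}
An \emph{admissible pair} is a pair $\varpi=(U,x)$, where $U$ is a representation of $G$ on $\mathbb C^m$ for some $m=m(\varpi)\ge1$ that \emph{contains no $\sigma_j$}, and $x\in M_m$ is an arbitrary contraction. Let $\mathcal P$ be the set of admissible pairs, and let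
\[
B\subset B(H)\oplus\prod_{\varpi\in\mathcal P}M_{m(\varpi)}
\]
be the $C^*$-algebra generated by the unitaries $u_g=\bigl(\sigma(g),(U(g))_{(U,x)\in\mathcal P}\bigr)$, $g\in G$, and the contraction $v=\bigl(S,(x)_{(U,x)\in\mathcal P}\bigr)$. It is unital, with unit $u_1$. Let $\theta:B\to B(H)$ be the first coordinate and
\[
E=\theta(B)=C^*(\sigma(G),S).
\]
Both algebras are countably generated, hence separable. Each $\varpi=(U,x)\in\mathcal P$ gives a unital representation $\operatorname{ev}_\varpi:B\to M_{m(\varpi)}$ with $u_g\mapsto U(g)$ and $v\mapsto x$. We regard every unital representation $\rho$ of $B$ as a representation of $G$ through $g\mapsto\rho(u_g)$.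

The condition on $U$ in an admissible pair makes the isotypic projections of the $\sigma_j$ vanish in all matrix coordinates. As a result every representation of $B$ splits into a multiple of the chain and a part that contains no $\sigma_j$.

\begin{lemma}\label{lem:repB}
Let $z_j\in B$ be the image of $z_{\sigma_j}$ under the homomorphism $C^*(G)\to B$, $g\mapsto u_g$. Then $z_j=(1_{H_j},0)$, and $B$ contains $\mathcal K(H)\oplus0$ as an ideal. Every unital representation $\rho$ of $B$ on a Hilbert space $L$ decomposes into $\rho(B)$-invariant subspaces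
\[
L=(H\otimes\mathcal M)\oplus L',\qquad\rho(b)|_{H\otimes\mathcal M}=\theta(b)\otimes1_{\mathcal M},
\]
where $\mathcal M$ may be $0$, such that the $\sigma_j$-isotypic subspace of $L$ is $\rho(z_j)L=H_j\otimes\mathcal M$. Every $G$-intertwiner $H_j\to L$ has the form $J_{j,\zeta}:w\mapsto w\otimes\zeta$ for some $\zeta\in\mathcal M$.
\end{lemma}

\begin{proof}
The formula for $z_j$ follows from Lemma~\ref{lem:iso}, applied to $\sigma$ and to each $U$. The elements $z_ju_gz_j=(\sigma_j(g),0)$ span $B(H_j)\oplus0$. Since $z_{j+1}vz_j=(s_j,0)\neq0$ and $B(H_{j+1})s_jB(H_j)$ spans $B(H_j,H_{j+1})$, the algebra $B$ contains $B(H_j,H_{j+1})\oplus0$. Products and adjoints give $B(H_j,H_l)\oplus0$ for all $j,l$, and the closed span of these spaces is $\mathcal K(H)\oplus0$. This is an ideal of the ambient algebra, hence of $B$.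

The subspace $L_1=\overline{\rho(\mathcal K(H)\oplus0)L}$ and $L'=L_1^\perp$ are $\rho(B)$-invariant, and the ideal acts as $0$ on $L'$. A nondegenerate representation of $\mathcal K(H)$ is a multiple of the identity representation, so $L_1=H\otimes\mathcal M$ with $\rho(\kappa,0)=\kappa\otimes1$ for $\kappa\in\mathcal K(H)$. From $\rho(b)\rho(\kappa,0)=\rho(\theta(b)\kappa,0)$ we get $\rho(b)=\theta(b)\otimes1$ on $L_1$. Thus $\rho(z_j)$ is the projection onto $H_j\otimes\mathcal M$, and by Lemma~\ref{lem:iso} it is also the projection onto the $\sigma_j$-isotypic subspace. An intertwiner $H_j\to L$ has its range in this subspace, and Schur's lemma gives its form.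
\end{proof}

We record the identities
\begin{equation}\label{eq:J}
\|J_{j,\zeta}\|_{\mathrm{HS}}=\|J_{j+1,\zeta}s_j\|_{\mathrm{HS}}=\|\zeta\|\sqrt{d_j},\qquad\rho(v)J_{j,\zeta}=J_{j+1,\zeta}s_j .
\end{equation}

\begin{remark}\label{rem:fd}
If a unital representation of $B$ contains some $\sigma_j$, then $\mathcal M\ne0$ and the representation is infinite-dimensional. So the finite-dimensional unital representations of $B$ are, up to equivalence, exactly the $\operatorname{ev}_\varpi$: the algebra $B$ has every finite-dimensional representation that is compatible with Lemma~\ref{lem:repB}.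
\end{remark}

\begin{remark}\label{rem:K}
A bounded trace on $\mathcal K(H)$ is zero: it takes one value on all rank-one projections, and there are infinitely many orthogonal ones. Hence every trace on $B$ vanishes on $\mathcal K(H)\oplus0$. Since $E\supset\mathcal K(H)$, the algebra $A$ contains $C_0((0,1])\otimes\mathcal K(H)$, and every trace on $A$ vanishes there, because $\kappa\mapsto\tau(f\otimes\kappa)$ is a bounded trace on $\mathcal K(H)$ for $f\ge0$. So neither $A$ nor $B$ has a faithful trace, and Theorem~\ref{thm:main} does not conflict with the positive result quoted in the introduction.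
\end{remark}

\section{Rigidity in the operator norm}\label{sec:rigid}

We now prove the analogue of Example~\ref{ex:nocut} for projections $P$ that only almost commute with $G$. The statement ``$q_j\ne0$'' is replaced by ``$P$ almost contains a copy $H_j\otimes\zeta$ of $\sigma_j$'', measured by $\|(1-P)J_{j,\zeta}\|_{\mathrm{HS}}$ relative to $\|J_{j,\zeta}\|_{\mathrm{HS}}=\sqrt{d_j}$. The shift carries such a copy to the next block with an error. If we only used the shift, the errors would add up along the chain. Property~(T) resets the error at each step to a multiple of $\delta$.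

\begin{lemma}\label{lem:prop}
Let $\rho$ be a unital representation of $B$ on $L$, let $\delta\le\frac1{36C}$, and let $P$ be a projection on $L$ with $\|[P,\rho(u_g)]\|\le\delta$ for $g\in F$ and $\|[P,\rho(v)]\|\le\delta$. If $\|(1-P)J_{j_0,\eta}\|_{\mathrm{HS}}\le\frac14\sqrt{d_{j_0}}$ for some $j_0$ and some unit vector $\eta\in\mathcal M$, then $P$ has infinite rank.
\end{lemma}

\begin{proof}
We claim: if $\zeta\in\mathcal M$ is a unit vector with $\|(1-P)J_{j,\zeta}\|_{\mathrm{HS}}\le\frac14\sqrt{d_j}$, then there is a unit vector $\zeta'\in\mathcal M$ with $\|(1-P)J_{j+1,\zeta'}\|_{\mathrm{HS}}\le\frac14\sqrt{d_{j+1}}$.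

The group $G$ acts unitarily on $\mathrm{HS}(H_{j+1},L)$ by $g\cdot R=\rho(u_g)R\sigma_{j+1}(g)^*$, and the invariant vectors are the intertwiners. Let $R=PJ_{j+1,\zeta}$. Since $J_{j+1,\zeta}$ is invariant,
\[
g\cdot R-R=\rho(u_g)PJ_{j+1,\zeta}\sigma_{j+1}(g)^*-P\rho(u_g)J_{j+1,\zeta}\sigma_{j+1}(g)^*=[\rho(u_g),P]J_{j+1,\zeta}\sigma_{j+1}(g)^*,
\]
which has Hilbert--Schmidt norm at most $\delta\sqrt{d_{j+1}}$ for $g\in F$. By \eqref{eq:K} and Lemma~\ref{lem:repB} there is $\zeta_0\in\mathcal M$ with
\begin{equation}\label{eq:R}
\|R-J_{j+1,\zeta_0}\|_{\mathrm{HS}}\le C\delta\sqrt{d_{j+1}} .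
\end{equation}
So far $\zeta_0$ could be $0$. The shift excludes this. By \eqref{eq:J} and $(1-P)\rho(v)=\rho(v)(1-P)+[\rho(v),P]$,
\[
\|(1-P)J_{j+1,\zeta}s_j\|_{\mathrm{HS}}=\|(1-P)\rho(v)J_{j,\zeta}\|_{\mathrm{HS}}\le\bigl(\tfrac14+\delta\bigr)\sqrt{d_j}.
\]
Write $J_{j+1,\zeta-\zeta_0}=(1-P)J_{j+1,\zeta}+(R-J_{j+1,\zeta_0})$, multiply by $s_j$, and use \eqref{eq:J}, \eqref{eq:R}, the bound $\sqrt{d_{j+1}}\le8\sqrt{d_j}$ from \eqref{eq:dims}, and $C\ge1$:
\[
\|\zeta-\zeta_0\|\sqrt{d_j}\le\bigl(\tfrac14+\delta\bigr)\sqrt{d_j}+C\delta\sqrt{d_{j+1}}\le\bigl(\tfrac14+9C\delta\bigr)\sqrt{d_j}\le\tfrac12\sqrt{d_j}.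
\]
Hence $\|\zeta_0\|\ge\frac12$. As $(1-P)R=0$, \eqref{eq:R} gives $\|(1-P)J_{j+1,\zeta_0}\|_{\mathrm{HS}}\le C\delta\sqrt{d_{j+1}}$, and $\zeta'=\zeta_0/\|\zeta_0\|$ satisfies $\|(1-P)J_{j+1,\zeta'}\|_{\mathrm{HS}}\le2C\delta\sqrt{d_{j+1}}\le\frac14\sqrt{d_{j+1}}$. This proves the claim.

By induction there are unit vectors $\zeta_j$, $j\ge j_0$, with $\|(1-P)J_{j,\zeta_j}\|_{\mathrm{HS}}^2\le d_j/16$, that is, $\|PJ_{j,\zeta_j}\|_{\mathrm{HS}}^2\ge\frac{15}{16}d_j$. The projections $J_{j,\zeta_j}J_{j,\zeta_j}^*$ onto $H_j\otimes\zeta_j$ are mutually orthogonal, so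
\[
\operatorname{Tr}P\ge\sum_{j\ge j_0}\operatorname{Tr}\bigl(PJ_{j,\zeta_j}J_{j,\zeta_j}^*P\bigr)=\sum_{j\ge j_0}\|PJ_{j,\zeta_j}\|_{\mathrm{HS}}^2=\infty.\qedhere
\]
\end{proof}

The operator norm enters exactly where a commutator is multiplied by $J_{j,\zeta}$: a norm bound $\delta$ gives the bound $\delta\sqrt{d_j}$ on \emph{every} block, relative to the size of that block. A bound $\|[P,\cdot]\|_{\mathrm{HS}}\le\delta\sqrt{\operatorname{rank}P}$ says nothing about a single block of small relative dimension, and this is where the chain is cut in Section~\ref{sec:nonqd}.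

It remains to start the induction. For $B$ itself this cannot always be done: in a finite-dimensional representation $\operatorname{ev}_\varpi$ the projection $P=1$ commutes with everything. The next proposition therefore assumes that $P$ lives mostly under a projection $e$ below which all finite-dimensional $G$-representations belong to the chain. We do not assume that $P$ commutes with $e$.

\begin{proposition}\label{prop:rigid}
Let $\delta\le\frac1{400C}$, let $\rho$ be a unital representation of $B$ on $L$, and let $e\in\rho(B)'$ be a projection such that every finite-dimensional $G$-invariant subspace of $eL$ lies in $H\otimes\mathcal M$. Then there is no projection $P$ on $L$ of finite rank $k\ge1$ with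
\[
\|[P,\rho(u_g)]\|\le\delta\ \ (g\in F),\qquad\|[P,\rho(v)]\|\le\delta,\qquad\operatorname{Tr}(Pe)\ge(1-\delta)k .
\]
\end{proposition}

\begin{proof}
Suppose $P$ exists. We approximate $P$ by a $G$-invariant operator under $e$, diagonalize it, and find a copy of some $\sigma_j$ that is almost contained in $P$.

Let $G$ act on $\mathrm{HS}(L)$ by conjugation with $\rho(u_g)$. For $g\in F$ the commutator $[P,\rho(u_g)]$ has rank at most $2k$, so $\|\rho(u_g)P\rho(u_g)^*-P\|_{\mathrm{HS}}\le\delta\sqrt{2k}$. Let $T_0=P_{\mathrm{inv}}$. By Lemma~\ref{lem:K}, $\|P-T_0\|_{\mathrm{HS}}\le\sqrt2\,C\delta\sqrt k$, and $T_0$ is self-adjoint as a limit of convex combinations of projections. Put $T=eT_0e$; it is self-adjoint, Hilbert--Schmidt and commutes with all $\rho(u_g)$. We have $\|P(1-e)\|_{\mathrm{HS}}^2=k-\operatorname{Tr}(Pe)\le\delta k$, so $P-ePe=P(1-e)+(1-e)Pe$ has Hilbert--Schmidt norm at most $2\sqrt{\delta k}$. Together with $\|ePe-T\|_{\mathrm{HS}}\le\|P-T_0\|_{\mathrm{HS}}$ this gives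
\[
\|P-T\|_{\mathrm{HS}}\le\beta\sqrt k,\qquad\beta=2\sqrt\delta+\sqrt2\,C\delta\le\tfrac1{10}+\tfrac{\sqrt2}{400}\le\tfrac15,
\]
and in particular $\|T\|_{\mathrm{HS}}\ge(1-\beta)\sqrt k>0$.

The eigenspaces of the compact self-adjoint operator $T$ for nonzero eigenvalues are finite-dimensional $G$-invariant subspaces of $eL$. By hypothesis they lie in $H\otimes\mathcal M$, so $T$ is supported there. Since $T$ commutes with the $\rho(u_g)$, it commutes with the $\rho(z_j)$, and Schur's lemma gives $T=\bigoplus_j1_{H_j}\otimes c_j$ with $c_j$ compact and self-adjoint on $\mathcal M$. Diagonalize $c_j=\sum_\nu t_{j\nu}|\eta_{j\nu}\rangle\langle\eta_{j\nu}|$ with $(\eta_{j\nu})_\nu$ orthonormal and $t_{j\nu}\ne0$. Then $T=\sum_{j,\nu}t_{j\nu}J_{j,\eta_{j\nu}}J_{j,\eta_{j\nu}}^*$, where the projections are mutually orthogonal of rank $d_j$. Hence $\|T\|_{\mathrm{HS}}^2=\sum_{j,\nu}t_{j\nu}^2d_j$, and, using $(1-P)T=(1-P)(T-P)$ and $\beta/(1-\beta)\le\frac14$,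
\[
\sum_{j,\nu}t_{j\nu}^2\,\|(1-P)J_{j,\eta_{j\nu}}\|_{\mathrm{HS}}^2=\|(1-P)T\|_{\mathrm{HS}}^2\le\beta^2k\le\frac{\beta^2}{(1-\beta)^2}\|T\|_{\mathrm{HS}}^2\le\frac1{16}\sum_{j,\nu}t_{j\nu}^2d_j .
\]
The right-hand side is finite and positive, so $\|(1-P)J_{j,\eta_{j\nu}}\|_{\mathrm{HS}}^2\le d_j/16$ for some pair $(j,\nu)$. By Lemma~\ref{lem:prop}, $P$ has infinite rank, a contradiction.
\end{proof}

\section{Amenable traces that are not quasidiagonal}\label{sec:nonqd}

The hypothesis on $e$ in Proposition~\ref{prop:rigid} holds wherever the representation of $B$ factors through $E$.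

\begin{lemma}\label{lem:factor}
Let $\rho$ be a unital representation of $B$ on $L$ and let $e\in\rho(B)'$ be a projection with $\rho(b)e=0$ for all $b\in\ker\theta$. Then every finite-dimensional $G$-invariant subspace of $eL$ lies in $H\otimes\mathcal M$.
\end{lemma}

\begin{proof}
A finite-dimensional $G$-invariant subspace is a direct sum of irreducible ones, so let $N\subset eL$ be a subspace on which $G$ acts by a finite-dimensional irreducible representation $\sigma'$. Let $b\in B$ be the image of $z_{\sigma'}$. By Lemma~\ref{lem:iso}, $\rho(b)$ is the identity on $N$, so $\rho(b)e\neq0$ and $\theta(b)\ne0$. But $\theta(b)=\sigma(z_{\sigma'})$ is the projection onto the $\sigma'$-isotypic subspace of $\sigma=\bigoplus_j\sigma_j$, so $\sigma'$ is equivalent to some $\sigma_j$. By Lemma~\ref{lem:repB}, $N\subset H_j\otimes\mathcal M$.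
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
\emph{An amenable tracial state.} We cut out the plateaus. Let $Q_i$ be the projection of $H$ onto $\bigoplus_{j\in\Lambda_i}H_j$. It commutes with $\sigma(G)$, and $\operatorname{rank}Q_i\ge\frac i2d_{\ell_i}$ by \eqref{eq:dims}. On $H_j$ the commutator $[Q_i,S]$ is $\pm s_j$ if exactly one of $j,j+1$ lies in $\Lambda_i$, and $0$ otherwise. This happens for $j=\ell_i$ and, if $\ell_i-i\ge0$, for $j=\ell_i-i$. Since $d_j$ is nondecreasing,
\[
\|[Q_i,S]\|_{\mathrm{HS}}^2\le2d_{\ell_i}\le\tfrac4i\operatorname{rank}Q_i .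
\]
As $E$ is separable, the states $a\mapsto\operatorname{Tr}(Q_ia)/\operatorname{rank}Q_i$ have a pointwise convergent subsequence. By Proposition~\ref{prop:proj}(b) its limit $\tau_E$ is an amenable tracial state on $E$.

\emph{No nonzero quasidiagonal trace.} Suppose there is one, and let $\delta=\frac1{400C}$. Proposition~\ref{prop:proj}(a) gives a unital representation $\rho_E$ of $E$ on a space $L$ and a projection $P$ of finite rank $k\ge1$ whose commutators with $\rho_E(S)$ and with the finitely many $\rho_E(\sigma(g))$, $g\in F$, have norm at most $\delta$. Let $\rho=\rho_E\circ\theta$ and $e=1$. Lemma~\ref{lem:factor} applies, $\operatorname{Tr}(Pe)=k$, and Proposition~\ref{prop:rigid} is contradicted.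
\end{proof}

For the mapping cylinder the difficulty is that $A$ has the quotient $B$, with all its finite-dimensional representations, so a representation of $A$ need not factor through $E$ in any sense. But $\tau_A$ is concentrated at the endpoint $t=1$, away from the end of the cylinder where $B$ is attached, and this forces the projection $P$ to live mostly on the part of the representation that does factor. The embedding $\iota:B\to A$ from the proof of Corollary~\ref{cor:main} supplies unitaries $\iota(u_g)\in A$ that represent $G$ exactly, so that property~(T) applies.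

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
The functional $\tau_A$ is the pullback of $\tau_E$ along the unital $^*$-homomorphism $(f,b)\mapsto f(1)$, so it is an amenable tracial state. Suppose that it is quasidiagonal. Let $\delta=\frac1{400C}$, let $I=\{(f,0)\in A\}\cong C_0((0,1])\otimes E$, which is an ideal of $A$, and let $a_1=(t\mapsto t1_E,0)$, a positive contraction in $I$ with $\tau_A(a_1)=1$. Proposition~\ref{prop:proj}(a) gives a unital representation $\rho_A$ of $A$ on a space $L$ and a projection $P$ of finite rank $k\ge1$ such that, for $\rho=\rho_A\circ\iota$,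
\[
\|[P,\rho(u_g)]\|\le\delta\ \ (g\in F),\qquad\|[P,\rho(v)]\|\le\delta,\qquad\operatorname{Tr}(P\rho_A(a_1))\ge(1-\delta)k .
\]
Let $e$ be the projection onto $\overline{\rho_A(I)L}$. It commutes with $\rho_A(A)\supset\rho(B)$ because $I$ is an ideal. Since $\rho_A(a_1)=e\rho_A(a_1)e\le e$, we get $\operatorname{Tr}(Pe)\ge(1-\delta)k$. For $b\in\ker\theta$ and $(f,0)\in I$ we have $\iota(b)(f,0)=(\theta(b)f,0)=0$, so $\rho(b)e=0$. Lemma~\ref{lem:factor} applies, and Proposition~\ref{prop:rigid} is contradicted.
\end{proof}

\section{Amenable traces on $B$}\label{sec:B}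

We prove Theorem~\ref{thm:main}(1). The second factor of $G$ has played no role so far; now it is essential. By property~(T), an amenable trace on $B$ is approximated by finite-rank projections $q$ that commute with $G$ exactly. The part of $q$ in $L'$ is already an admissible pair. The part in $H\otimes\mathcal M$ can be cut at the ends of the windows at small cost, and it then falls into finite-dimensional pieces. These pieces contain representations $\sigma_j$, so by Remark~\ref{rem:fd} they are not representations of $B$. But on the piece for the window $W_i$ all generators have the form $\ast\otimes\kappa_i(g_2)$ or $\ast\otimes1_{Y_i}$, so we can replace $\kappa_i$ by a reserve representation $\kappa_n'$. This produces an admissible pair, and it changes traces little, because the normalized characters of $\kappa_i$ and $\kappa'_n$ are both close to the indicator function of $1\in\Gamma$ when $i$ and $n$ are large. This is also the reason why $Y_i$ has to change along the chain, and why it changes only at the places where the chain is cut.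

\subsection*{Reduction to tracial states}
Let $\tau$ be an amenable trace on $B$. For $\tau=0$ take $\Pi_n=0$. Let $\tau\neq0$, so $0<\tau(1)\le1$, and suppose $\Pi_n:B\to M_{k(n)}$ are $^*$-homomorphisms with $\operatorname{tr}\circ\Pi_n\to\tau/\tau(1)$. The direct sum of $\alpha_n$ copies of $\Pi_n$ and the zero representation of dimension $\alpha'_nk(n)$ has normalized trace $\frac{\alpha_n}{\alpha_n+\alpha'_n}\operatorname{tr}\circ\Pi_n$, which tends to $\tau$ if $\alpha_n/(\alpha_n+\alpha'_n)\to\tau(1)$. Since $\tau/\tau(1)$ is amenable by Lemma~\ref{lem:unital}, we may assume that $\tau$ is a tracial state.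

\subsection*{Exactly invariant projections}

\begin{lemma}\label{lem:exact}
There are unital representations $\rho_n$ of $B$ on $L_n$ and projections $q_n$ of finite rank $r_n\ge1$ that commute with all $\rho_n(u_g)$, such that for all $b\in B$
\begin{equation}\label{eq:q}
\|[q_n,\rho_n(b)]\|_{\mathrm{HS}}=o(\sqrt{r_n}),\qquad\operatorname{Tr}(q_n\rho_n(b))/r_n\to\tau(b).
\end{equation}
\end{lemma}

\begin{proof}
Let $\rho_n,P_n,k_n$ be as in Proposition~\ref{prop:proj}(a) and drop $n$. Let $T=P_{\mathrm{inv}}$ for the conjugation action of $G$ on $\mathrm{HS}(L)$. By Lemma~\ref{lem:K}, $\|P-T\|_{\mathrm{HS}}\le C\max_{g\in F}\|[P,\rho(u_g)]\|_{\mathrm{HS}}=o(\sqrt k)$, and $0\le T\le1$ because $T$ is a limit of convex combinations of projections. Let $q=\chi(T)$. It has finite rank $r$ since $T$ is compact, and it commutes with the $\rho(u_g)$ since $T$ does. From $P-T^2=P(P-T)+(P-T)T$ we get $\|P-T^2\|_{\mathrm{HS}}\le2\|P-T\|_{\mathrm{HS}}$, so $\|T-T^2\|_{\mathrm{HS}}\le3\|P-T\|_{\mathrm{HS}}$. By \eqref{eq:round}, $\|T-q\|_{\mathrm{HS}}\le6\|P-T\|_{\mathrm{HS}}$,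 and so $\|P-q\|_{\mathrm{HS}}=o(\sqrt k)$. Since $|\sqrt r-\sqrt k|\le\|q-P\|_{\mathrm{HS}}$, we have $r/k\to1$; discarding finitely many $n$ makes $r\ge1$. The first relation in \eqref{eq:q} follows from $\|[q,\rho(b)]\|_{\mathrm{HS}}\le\|[P,\rho(b)]\|_{\mathrm{HS}}+2\|b\|\,\|P-q\|_{\mathrm{HS}}$. The second follows from $P-q=P(P-q)+(P-q)q$, which gives $\|P-q\|_{\mathrm{Tr}}\le(\sqrt k+\sqrt r)\|P-q\|_{\mathrm{HS}}=o(k)$.
\end{proof}

From now on we drop $n$ from $\rho,L,q,r$ and from the objects built from them; the chain, the numbers $d_j$ and the windows do not depend on $n$. Decompose $L=(H\otimes\mathcal M)\oplus L'$ as in Lemma~\ref{lem:repB}. The projection $q$ commutes with all $\rho(z_j)$, hence with their strong sum, the projection onto $H\otimes\mathcal M$. So $q=q^{\mathrm{ch}}+q'$ with $q^{\mathrm{ch}}L\subset H\otimes\mathcal M$ and $q'L\subset L'$, and Schur's lemma gives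
\[
q^{\mathrm{ch}}=\bigoplus_j1_{H_j}\otimes q_j
\]
with finite-rank projections $q_j$ on $\mathcal M$, only finitely many of them nonzero. This is a block diagonal projection as in Section~\ref{sec:shift}. Put $\mathcal M_j=q_j\mathcal M$ and $m_j=\dim\mathcal M_j$. Then $\sum_jd_jm_j\le r$.

\subsection*{The ends of the windows carry little weight}
Cutting the shift at $j=\ell_i$ removes an operator of rank at most $d_{\ell_i}m_{\ell_i}$. A priori $q$ could be concentrated on these blocks. It is not: the multiplicities $m_j$ vary slowly along the chain, so the weight $d_{\ell_i}m_{\ell_i}$ is roughly repeated on each of the $i$ blocks of the plateau.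

\begin{lemma}\label{lem:mult}
As $n\to\infty$,
\begin{enumerate}
\item[(a)] $d_jm_j=o(r)$ for each fixed $j$;
\item[(b)] $\sum_jd_j|m_{j+1}-m_j|=o(r)$;
\item[(c)] $\sum_id_{\ell_i}m_{\ell_i}=o(r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\operatorname{Tr}(q\rho(z_j))=d_jm_j$, and $\tau(z_j)=0$ by Remark~\ref{rem:K}. Use \eqref{eq:q}.

(b) On $H_j\otimes\mathcal M$ we have $[q^{\mathrm{ch}},S\otimes1]=s_j\otimes(q_{j+1}-q_j)$. Since $\operatorname{Tr}(q_jq_{j+1})\le\min(m_j,m_{j+1})$,
\[
\|q_{j+1}-q_j\|_{\mathrm{HS}}^2=m_{j+1}+m_j-2\operatorname{Tr}(q_jq_{j+1})\ge|m_{j+1}-m_j| .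
\]
The operator $[q^{\mathrm{ch}},S\otimes1]$ is the restriction of $[q,\rho(v)]$ to $H\otimes\mathcal M$. Therefore
\[
\sum_jd_j|m_{j+1}-m_j|\le\|[q^{\mathrm{ch}},S\otimes1]\|_{\mathrm{HS}}^2\le\|[q,\rho(v)]\|_{\mathrm{HS}}^2=o(r).
\]

(c) Let $j\in\Lambda_i$. Since $m_{\ell_i}\le m_j+\sum_{j\le l<\ell_i}|m_{l+1}-m_l|$ and $d_{\ell_i}\le2d_l$ for $l\in\Lambda_i$,
\[
d_{\ell_i}m_{\ell_i}\le2d_jm_j+2\sum_{l\in W_i}d_l|m_{l+1}-m_l| .
\]
Averaging over the $i$ indices $j\in\Lambda_i$ gives
\[
d_{\ell_i}m_{\ell_i}\le\frac2i\sum_{j\in W_i}d_jm_j+2\sum_{l\in W_i}d_l|m_{l+1}-m_l| .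
\]
Fix $i_0$. The sum over $i>i_0$ is at most $\frac2{i_0}r+o(r)$ by (b), and the sum over $i\le i_0$ is $o(r)$ by (a). Since $i_0$ is arbitrary, (c) follows.
\end{proof}

\subsection*{The finite-dimensional models}
If $q'\neq0$, let $\varpi_0=(U_0,x_0)$ with $U_0(g)=\rho(u_g)|_{q'L}$ and $x_0=q'\rho(v)|_{q'L}$. Since $q'L\subset L'$ is orthogonal to all $\sigma_j$-isotypic subspaces, $U_0$ contains no $\sigma_j$, and $\varpi_0$ is an admissible pair after a choice of basis.

For each window let $q_{W_i}=\bigoplus_{j\in W_i}1_{H_j}\otimes q_j$. After reordering tensor factors, its range is $Z_i\otimes Y_i$ with $Z_i=\bigoplus_{j\in W_i}X_j\otimes\mathcal M_j$. On this space $g\in G$ acts by $\alpha_i(g_1)\otimes\kappa_i(g_2)$, where $\alpha_i=\bigoplus_{j\in W_i}\pi_j\otimes1_{\mathcal M_j}$. Because $s_j=s_j^0\otimes1_{Y_i}$ inside the window,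
\[
q_{W_i}(S\otimes1)q_{W_i}=x_i\otimes1_{Y_i},\qquad x_i=\sum_{j,\,j+1\in W_i}s_j^0\otimes\bigl(q_{j+1}|_{\mathcal M_j}\bigr),
\]
and $x_i$ is a contraction on $Z_i$. If $Z_i\neq0$, define on $Z_i\otimes Y'_n$ the pair
\[
\varpi_i=\bigl(g\mapsto\alpha_i(g_1)\otimes\kappa'_n(g_2),\ x_i\otimes1_{Y'_n}\bigr).
\]
The restriction of this representation to the second factor of $G$ is a multiple of $\kappa'_n$, while that of $\sigma_l$ is a multiple of $\kappa_{i(l)}$, which is irreducible and inequivalent to $\kappa'_n$. So it contains no $\sigma_l$, and $\varpi_i$ is admissible. Put $r_0=\operatorname{rank}q'$ and $r_i=\operatorname{rank}q_{W_i}=\sum_{j\in W_i}d_jm_j$ for $i\ge1$. Then $\sum_{i\ge0}r_i=r$, and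
\[
\mu_n=\sum_{i\ge0,\ r_i\neq0}\frac{r_i}r\,\operatorname{tr}\circ\operatorname{ev}_{\varpi_i}
\]
is a finite convex combination of normalized traces of finite-dimensional unital representations of $B$.

\begin{lemma}\label{lem:conv}
$\mu_n(b)\to\tau(b)$ for all $b\in B$.
\end{lemma}

\begin{proof}
All functionals are states, so it suffices to take a word $w=c_1\cdots c_N$ with letters $c_\nu\in\{u_g:g\in G\}\cup\{v,v^*\}$; these words span a dense subspace. By \eqref{eq:q} we have to show that $\operatorname{Tr}(q\rho(w))=r\mu_n(w)+o(r)$.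

\emph{Compressing letter by letter.} For $c,b\in B$ the operator
\[
q\rho(cb)q-q\rho(c)q\rho(b)q=q\rho(c)(1-q)\cdot(1-q)\rho(b)q
\]
has trace norm at most $\|[q,\rho(c)]\|_{\mathrm{HS}}\|[q,\rho(b)]\|_{\mathrm{HS}}=o(r)$. Applying this with $c=c_\nu$, $b=c_{\nu+1}\cdots c_N$ for $\nu=1,\dots,N-1$, each time multiplied on the left by the contraction $q\rho(c_1)q\cdots q\rho(c_{\nu-1})q$, we obtain
\[
\operatorname{Tr}(q\rho(w))=\operatorname{Tr}\bigl(q\rho(c_1)q\cdot q\rho(c_2)q\cdots q\rho(c_N)q\bigr)+o(r).
\]
The subspaces $H\otimes\mathcal M$ and $L'$ reduce $q$ and $\rho(B)$, so the product is the direct sum of the corresponding products for $q^{\mathrm{ch}}$ and for $q'$. On $q'L$ the compressed letters are $U_0(g)$, $x_0$ and $x_0^*$, so this part contributes exactly $r_0\operatorname{tr}\operatorname{ev}_{\varpi_0}(w)$, or $0$ if $r_0=0$.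

\emph{Cutting at the ends of the windows.} On $q^{\mathrm{ch}}L=\bigoplus_iZ_i\otimes Y_i$ the compression of $\rho(u_g)$ is $\bigoplus_i\alpha_i(g_1)\otimes\kappa_i(g_2)$, and the compression of $\rho(v)$ is $\tilde S+\Delta$, where $\tilde S=\bigoplus_ix_i\otimes1_{Y_i}$ is a contraction and $\Delta$ is the sum of the operators $s_{\ell_i}\otimes(q_{\ell_i+1}|_{\mathcal M_{\ell_i}})$ from $H_{\ell_i}\otimes\mathcal M_{\ell_i}$ to $H_{\ell_i+1}\otimes\mathcal M_{\ell_i+1}$. By Lemma~\ref{lem:mult}(c), $\|\Delta\|_{\mathrm{HS}}^2\le\sum_id_{\ell_i}m_{\ell_i}=o(r)$. Replace the factors $\tilde S+\Delta$ and $\tilde S^*+\Delta^*$ by $\tilde S$ and $\tilde S^*$ one at a time. Each replacement changes the trace by $\operatorname{Tr}(y\Delta y')$ or $\operatorname{Tr}(y\Delta^*y')$ with contractions $y,y'$ on $q^{\mathrm{ch}}L$, and $|\operatorname{Tr}(y\Delta y')|=|\operatorname{Tr}(\Delta y'y)|\le\|\Delta\|_{\mathrm{HS}}\sqrt r=o(r)$. There are at most $N$ replacements.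

\emph{Exchanging the second factor.} Let $w_i\in B(Z_i)$ be obtained from $w$ by the substitution $u_g\mapsto\alpha_i(g_1)$, $v\mapsto x_i$, $v^*\mapsto x_i^*$, and let $\gamma\in\Gamma$ be the product, in order, of the second components $g_2$ of the letters $u_g$ in $w$; it does not depend on $i$ or $n$. For example, $w=v^*u_gvu_{g'}$ gives $w_i=x_i^*\alpha_i(g_1)x_i\alpha_i(g_1')$ and $\gamma=g_2g_2'$. After the cut, the word acts on $Z_i\otimes Y_i$ as $w_i\otimes\kappa_i(\gamma)$, while $\operatorname{ev}_{\varpi_i}(w)=w_i\otimes\kappa'_n(\gamma)$. So the chain part contributes $\sum_{i\ge1}r_i\operatorname{tr}(w_i)\operatorname{tr}\kappa_i(\gamma)+o(r)$, the sum being over $r_i\ne0$, and since $|\operatorname{tr}(w_i)|\le1$,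
\[
|\tau(w)-\mu_n(w)|\le o(1)+\sum_{i\ge1}\frac{r_i}r\,\bigl|\operatorname{tr}\kappa_i(\gamma)-\operatorname{tr}\kappa'_n(\gamma)\bigr| .
\]
If $\gamma=1$, the sum is $0$. Let $\gamma\neq1$ and fix $i_0$. The terms with $i\le i_0$ contribute at most $\frac2r\sum_{j\le\ell_{i_0}}d_jm_j$, which tends to $0$ by Lemma~\ref{lem:mult}(a). The terms with $i>i_0$ contribute at most $\sup_{i>i_0}|\operatorname{tr}\kappa_i(\gamma)|+|\operatorname{tr}\kappa'_n(\gamma)|$. By Lemma~\ref{lem:reps}, the second summand tends to $0$ as $n\to\infty$ and the first tends to $0$ as $i_0\to\infty$. Hence the sum tends to $0$.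
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Fix $n$ and choose nonnegative integers $\beta_i$, indexed by the finitely many $i$ with $r_i\neq0$, with sum $\beta\ge1$ and $\sum_i|r_i/r-\beta_i/\beta|\le1/n$. Let $m$ be the product of the numbers $m(\varpi_i)$, and let $\Pi_n$ be the direct sum over $i$ of $\beta_im/m(\varpi_i)$ copies of $\operatorname{ev}_{\varpi_i}$. This is a unital $^*$-homomorphism $B\to M_{\beta m}$ with $\operatorname{tr}\circ\Pi_n=\sum_i(\beta_i/\beta)\operatorname{tr}\circ\operatorname{ev}_{\varpi_i}$, so $\|\operatorname{tr}\circ\Pi_n-\mu_n\|\le1/n$. By Lemma~\ref{lem:conv}, $\operatorname{tr}\circ\Pi_n\to\tau$ pointwise. The maps $\Pi_n$ are c.p.c.\ and exactly multiplicative, so $\tau$ is quasidiagonal. The reduction at the beginning of this section extends the statement to all amenable traces.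
\end{proof}

\begin{remark}\label{rem:path}
Return to the path of traces from the introduction. For the homotopy in the proof of Corollary~\ref{cor:main} we have $\tau_A\circ h_s(f,b)=\tau_E(f(s))$. At $s=0$ this is $\tau_E\circ\theta\circ\operatorname{pr}$, which is quasidiagonal because $\tau_E\circ\theta$ is an amenable trace on $B$. For $s>0$ it is not quasidiagonal: the proof of Theorem~\ref{thm:main}(3) used only that $a_1$ is a positive contraction in $I$ on which the tracial state takes the value $1$, and $a_s=(t\mapsto\min(t/s,1)1_E,0)$ serves for $\tau_A\circ h_s$. So quasidiagonality is lost immediately along the path. The homomorphisms $\Pi_n$ that approximate $\tau_E\circ\theta$ do not factor through $E$: a nonzero finite-dimensional representation of $E$ would give a nonzero quasidiagonal trace on $E$.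
\end{remark}

\begin{thebibliography}{9}

\bibitem{Neagu}
Robert Neagu, \emph{A note on when amenable traces are quasidiagonal}, arXiv:2211.01666 (2022).

\end{thebibliography}
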